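# Ordered groups, the rational Urysohn space, and the elimination of hyperimaginaries in rosy theories

## 1. Infinitesimal classes in an ordered rational vector space

All theories are complete and first order. A monster model is sufficiently saturated and strongly homogeneous; sets of parameters, and cardinals used to bound them, are small compared with it. We write $AC$ for $A\cup C$.

In plain words, the problem is this. Some theories have a good notion of independence but contain quotients by *type-definable* equivalence relations that cannot be described by elements. Can one always add structure so that these quotients are described by elements, while a certain basic independence relation is symmetric? We start with one theory and add no structure at all.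

**Definition.** A *hyperimaginary* is a class $a/E$ of a type-definable equivalence relation $E$ over $\emptyset$. Two objects are *interdefinable* if they are fixed by the same automorphisms of the monster model. A theory $T'$ *eliminates hyperimaginaries* (has EHI) if every hyperimaginary is interdefinable with a sequence of imaginaries.

Let $T_0=\mathrm{Th}(\mathbb Q,+,<,0,1)$, with monster model $\mathbb U$. We use the following facts.

* $T_0$ has quantifier elimination, and its models are ordered $\mathbb Q$-vector spaces with a named element $1>0$. In particular $(\mathbb R,+,<,0,1)\models T_0$.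
* For $A\subseteq\mathbb U$ let $\langle A\rangle$ be the $\mathbb Q$-span of $A\cup\{1\}$. Then the home-sort parts of $\mathrm{acl}(A)$ and $\mathrm{dcl}(A)$ are both equal to $\langle A\rangle$. Indeed, points of $\langle A\rangle$ are definable over $A$. By quantifier elimination a subset of $\mathbb U$ definable over $A$ is a Boolean combination of sets $x<b$, $x=b$ with $b\in\langle A\rangle$, so it is a finite union of points of $\langle A\rangle$ and nonempty, hence infinite, open intervals. If it is finite, it lies in $\langle A\rangle$.
* $T_0$ eliminates imaginaries: as an o-minimal expansion of an ordered group with a named positive element it has definable choice (van den Dries, *Tame Topology and O-minimal Structures*, Ch. 6, (1.2)–(1.3)). So every imaginary is interdefinable with a finite real tuple.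

The relation "$n|x-x'|\le 1$ for all $n\ge1$" is a type-definable equivalence relation $E_1$ on $\mathbb U$. For transitivity, $2n|x-x'|\le1$ and $2n|x'-x''|\le 1$ give $2n|x-x''|\le 2$, so $n|x-x''|\le1$. The class $x/E_1$ is the set of points infinitely close to $x$; it is our standard example of a hyperimaginary.

**Proposition 1.1.** $T_0$ does not eliminate hyperimaginaries.

*Proof.* By quantifier elimination, $\mathrm{tp}(x/\emptyset)$ is determined by the cut of $x$ in $\mathbb Q\cdot1$, so all $x$ that lie above $\mathbb Q\cdot 1$ have the same type. Fix such an $x$ and suppose that $x/E_1$ is interdefinable with a sequence of imaginaries. By elimination of imaginaries we may take it to be a sequence $(e_i)$ of real elements. An automorphism fixing $x$ fixes $x/E_1$, hence every $e_i$. So $e_i\in\mathrm{dcl}(x)$, that is, $e_i=\alpha_ix+\beta_i$ with $\alpha_i\in\mathbb Q$ and $\beta_i\in\mathbb Q\cdot 1$.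

By saturation there is $\varepsilon>0$ with $n\varepsilon<1$ for all $n$. Since $x+\varepsilon$ also lies above $\mathbb Q\cdot1$, some automorphism $\sigma$ takes $x$ to $x+\varepsilon$. As $E_1(x,x+\varepsilon)$, it fixes $x/E_1$, hence every $e_i$. So $\alpha_i\varepsilon=0$ and $\alpha_i=0$. Thus every $e_i$ lies in $\mathbb Q\cdot1$ and is fixed by *all* automorphisms. But some automorphism takes $x$ to $2x$, so $E_1(x,2x)$, which gives $x\le1$, a contradiction. $\square$

What changes if new structure is allowed? The proof used that $\mathrm{dcl}(x)$ is small and that $x\mapsto x+\varepsilon$ and $x\mapsto 2x$ extend to automorphisms. New structure can destroy both, and then the conclusion itself can fail for $E_1$.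

**Example 1.2.** Let $T^\flat=\mathrm{Th}(\mathbb R,+,<,0,1,\lfloor\cdot\rfloor)$. In its monster, $x/E_1$ *is* interdefinable with the sequence $(\lfloor mx\rfloor)_{m\ge1}$.

Suppose $\sigma$ fixes $x/E_1$. Then $|mx-m\sigma(x)|<1$, so the integers $\lfloor mx\rfloor$ and $\sigma(\lfloor mx\rfloor)=\lfloor m\sigma(x)\rfloor$ differ by at most $1$. They also have the same parity, because "being twice an integer" is $\emptyset$-definable. So they are equal. Conversely, if $\sigma$ fixes every $\lfloor mx\rfloor$, then $m|x-\sigma(x)|<1$ for all $m\geq 1$, so $E_1(x,\sigma(x))$.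

So a proof about *all* expansions of $T_0$ cannot just refute the elimination of infinitesimal classes. It must bring in independence.

## 2. Three independence relations and the results

Let $S$ be a complete theory. Small sets $A,B,C$ are subsets of the monster of $S^{\mathrm{eq}}$, and $\mathrm{acl}$ is computed in $S^{\mathrm{eq}}$.

**Definition.**

* *Algebraic independence:* $A\perp^a_CB$ iff $\mathrm{acl}(AC)\cap\mathrm{acl}(BC)=\mathrm{acl}(C)$.
* *M-independence:* $A\perp^M_CB$ iff $A\perp^a_{C'}B$ for every $C'$ with $C\subseteq C'\subseteq\mathrm{acl}(BC)$.
* *Thorn-forking independence:* $A\perp^{\text{þ}}_CB$ iff for every $\hat B\supseteq B$ there is $A'\equiv_{BC}A$ with $A'\perp^M_C\hat B$.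

**Example 2.1.** Work in $T_0$ with $1,x,r$ linearly independent over $\mathbb Q$. Then $\langle x\rangle\cap\langle x+r\rangle=\mathbb Q\cdot1$, so $x\perp^a_\emptyset x+r$. Over $r$ this fails: $\langle x,r\rangle\cap\langle x+r,r\rangle=\langle x,r\rangle\ne\langle r\rangle$. This does not contradict $x\perp^M_\emptyset x+r$, because $r\notin\mathrm{acl}(x+r)$: only bases $C'$ inside $\mathrm{acl}(BC)$ are tested. The definition of $\perp^M$ treats its two sides differently, so symmetry is a real condition. In $\perp^{\text{þ}}$ one may move $A$. With $\hat B=\{x,x+r\}$ the element $x$ is not M-independent from $\hat B$ over $\emptyset$, but by Section 3 some $x'\equiv_{x+r}x$ is.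

**Definition.** $\perp^M$ is *symmetric for $T'$* if, computed in $T'^{\mathrm{eq}}$, $A\perp^M_CB$ implies $B\perp^M_CA$ for all small $A,B,C$. A theory $T$ is *rosy* if $\perp^{\text{þ}}$, computed in $T^{\mathrm{eq}}$, has *local character*: for every finite tuple $a$ there is a cardinal $\kappa$ such that for every $B$ there is $C\subseteq B$ with $|C|<\kappa$ and $a\perp^{\text{þ}}_CB$. The theory $T$ (language $L$) is a *reduct* of $T'$ (language $L'\supseteq L$) if $T'$ is complete and $T$ is the set of $L$-sentences in $T'$.

For instance, $T_0$ is a reduct of $T^\flat$. If $T$ is a reduct of $T'$, the monster of $T'$ restricts to a saturated model of $T$. An equivalence relation on a definable set is extended by equality outside it.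

The question, from Hans Adler, "Explanation of Independence", arXiv:math/0511616 (2005), is: is every rosy theory the reduct of a theory $T'$ that eliminates hyperimaginaries and for which $\perp^M$ is symmetric? The answer is no.

**Theorem A.** Let $T'$ be a complete theory with EHI which interprets (possibly with parameters) a nontrivial linearly ordered abelian group. Then the following condition fails for $T'$:

$(\mathrm{LC}_M)$ for each finite tuple $a$ there is $\kappa$ such that for every $B$ there is $C\subseteq B$ with $|C|<\kappa$ and $a\perp^M_CB$.

Hence $\perp^M$ is not symmetric for $T'$, and $T'$ is not rosy.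

**Corollary A.** $T_0$ is rosy, but it is not the reduct of any theory $T'$ that eliminates hyperimaginaries and has $\perp^M$ symmetric. It is not even the reduct of a rosy $T'$ with EHI. The same non-existence holds for every theory that interprets a nontrivial linearly ordered abelian group.

**Theorem B.** There is a complete rosy theory $T_U$ with $\perp^M$ symmetric such that no complete theory $T'$ having $T_U$ as a reduct eliminates hyperimaginaries.

**Proposition C.** Let $T$ be complete, $E$ an $\emptyset$-type-definable equivalence relation on $n$-tuples ($n$ finite), and $\Delta_E$ the set of $\emptyset$-definable relations containing $E$. The following are equivalent.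

(a) $T$ is a reduct of some $T'$ in which every $a/E$ is interdefinable with a sequence of imaginaries.

(b) For every $D\in\Delta_E$ there are a symmetric reflexive $\delta\in\Delta_E$ and $K<\omega$ such that in models $M$ of $T$ every finite $F\subseteq M^n$ has a $K$-colouring for which any two points of $F$ joined by a monochromatic $\delta$-chain in $F$ are $D$-related.

## 3. Linear algebra makes $T_0$ rosy

**Lemma 3.1.** $T_0$ is rosy, and $\perp^M$ is symmetric for $T_0$.

*Proof.* **Step 1: translate into subspaces.** For a set $A$ of imaginaries write $\langle A\rangle$ for the real part of $\mathrm{acl}(A)$. Replacing each imaginary by an interdefinable real tuple, we see that $\langle A\rangle$ is the span of $1$ and these real tuples, that $\langle AB\rangle=\langle A\rangle+\langle B\rangle$, and that an acl-closed set is determined by its real part, a subspace containing $1$. Intersections of acl-closed sets are acl-closed, so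
$$A\perp^a_CB\iff\langle AC\rangle\cap\langle BC\rangle=\langle C\rangle .$$

**Step 2: $\perp^M=\perp^a$, which gives symmetry.** Taking $C'=C$ shows that $\perp^M$ implies $\perp^a$. Conversely let $A\perp^a_CB$ and $C\subseteq C'\subseteq\mathrm{acl}(BC)$. Since $\langle C'\rangle\subseteq\langle BC\rangle$, the modular law gives
$$\langle AC'\rangle\cap\langle BC'\rangle=(\langle AC\rangle+\langle C'\rangle)\cap\langle BC\rangle=\langle C'\rangle+(\langle AC\rangle\cap\langle BC\rangle)=\langle C'\rangle+\langle C\rangle=\langle C'\rangle .$$
So $A\perp^a_{C'}B$, and $\perp^M=\perp^a$ is symmetric.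

**Step 3: $\perp^a$ implies $\perp^{\text{þ}}$, so that only $\perp^a$ needs to be controlled.** Let $A\perp^a_CB$ and $\hat B\supseteq B$. Let $(a_i)$ be a basis of $\langle AC\rangle$ over $\langle C\rangle$. Because $\langle AC\rangle\cap\langle BC\rangle=\langle C\rangle$, it is linearly independent over $\langle BC\rangle$. It suffices to find $(a_i')\equiv_{\langle BC\rangle}(a_i)$ linearly independent over $\langle\hat BC\rangle$. Indeed, let $\sigma$ be an automorphism over $\langle BC\rangle$ with $\sigma(a_i)=a_i'$, and put $A'=\sigma(A)$. It fixes $BC$ pointwise, and $\langle A'C\rangle$ is spanned by $\langle C\rangle$ and the $a_i'$, so $\langle A'C\rangle\cap\langle\hat BC\rangle=\langle C\rangle$. Then $A'\perp^a_C\hat B$, which is $A'\perp^M_C\hat B$ by Step 2.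

By compactness we need to satisfy a single formula $\varphi(x_1,\dots,x_m)\in\mathrm{tp}(a_1\dots a_m/\langle BC\rangle)$ together with finitely many conditions $l_s(x)\ne b_s$, where $l_s$ is a nonzero rational linear form and $b_s\in\langle\hat BC\rangle$. By quantifier elimination $\varphi$ is a Boolean combination of conditions $l(x)+b>0$ and $l(x)+b=0$ with $l$ a rational linear form and $b\in\langle BC\rangle$. If $l=0$, the truth value does not depend on $x$. If $l\ne0$, then $l(a)+b\neq0$ by independence, so the sign of $l(x)+b$ is the same for all $x$ close enough to $a$. Hence there is $\varepsilon>0$ such that $\varphi$ holds on the box $\prod_i(a_i-\varepsilon,a_i+\varepsilon)$.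

For rational $q\in(0,1)$ consider the point $(a_i+q^i\varepsilon)_{i\le m}$ of this box. With $l_s=\sum_ic_ix_i$, it violates $l_s\ne b_s$ only if $\big(\sum_ic_iq^i\big)\varepsilon=b_s-l_s(a)$. At most one rational number $t$ satisfies $t\varepsilon=b_s-l_s(a)$, and the polynomial $\sum_{i=1}^mc_iq^i$ is nonconstant of degree at most $m$. So at most $m$ values of $q$ are bad for $s$, and some rational $q\in(0,1)$ is good for all $s$.

**Step 4: local character.** Let $a$ be a finite tuple and $B$ a set. Choose a finite $C\subseteq B$ with $\dim\langle aC\rangle/\langle C\rangle$ minimal. Let $v\in\langle aC\rangle\cap\langle B\rangle$. Then $v\in\langle C_1\rangle$ for some finite $C_1$ with $C\subseteq C_1\subseteq B$. The natural map $\langle aC\rangle/\langle C\rangle\to\langle aC_1\rangle/\langle C_1\rangle$ is surjective, and by minimality it is injective. The class of $v$ goes to $0$, so $v\in\langle C\rangle$. Hence $a\perp^a_CB$, and $a\perp^{\text{þ}}_CB$ by Step 3. So $\kappa=\aleph_0$ works. $\square$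

## 4. From an eliminated class to finitely many definable functions

EHI says something about each class separately. The next lemma turns it into uniform, definable, finite data.

**Lemma 4.1.** Let $T'$ have EHI, let $E$ be an $\emptyset$-type-definable equivalence relation on an $\emptyset$-definable set $X$ of finite tuples, and let $D\supseteq E$ be $\emptyset$-definable. Then there are $\emptyset$-definable sets $\psi_1,\dots,\psi_K$ covering $X$, $\emptyset$-definable functions $f_k$ on $\psi_k$ (with values finite tuples of imaginaries), and a finite conjunction $\delta$ of formulas from the type defining $E$, such that for all $k$ and $a,a'\in\psi_k\cap X$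
$$\delta(a,a')\ \Rightarrow\ f_k(a)=f_k(a')\ \Rightarrow\ D(a,a').\tag{1}$$
Only the elimination of the hyperimaginaries $a/E$, $a\in X$, is used.

The tuples in $X$ may consist of imaginaries. If $a=\pi(b)$ with $b$ real and $\pi$ the projection, then $a/E$ is interdefinable with the class of $b$ under the pulled-back relation $E(\pi(y),\pi(y'))$, since $\sigma$ fixes either one iff $E(a,\sigma(a))$.

*Proof.* **Step 1: describe one class by functions.** Fix $a\in X$, put $p=\mathrm{tp}(a/\emptyset)$, and let $a/E$ be interdefinable with $(e_i)_{i\in I}$. Automorphisms fixing $a$ fix $a/E$, hence each $e_i$. So $e_i=g_i(a)$ for an $\emptyset$-definable function $g_i$ whose domain is a set in $p$.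

**Step 2: compare realizations of $p$.** For $a',a''\models p$ we claim
$$E(a',a'')\iff g_i(a')=g_i(a'')\text{ for all }i\in I .$$
Moving by an automorphism, we may assume $a'=a$. Let $\sigma$ be an automorphism with $\sigma(a)=a''$. Then $\sigma(e_i)=g_i(\sigma(a))=g_i(a'')$. If $E(a,a'')$, then $\sigma$ fixes $a/E$, hence each $e_i$, and $g_i(a'')=\sigma(e_i)=e_i=g_i(a)$. Conversely, if $g_i(a'')=g_i(a)$ for all $i$, then $\sigma$ fixes all $e_i$, hence $a/E$, so $E(a,a'')$.

**Step 3: make it finite.** By Step 2, $p(y)\cup p(y')\cup\{g_i(y)=g_i(y'):i\in I\}$ implies $D(y,y')$. By compactness there are a finite $I_0\subseteq I$ and $\psi_a\in p$ contained in the domains of the $g_i$, $i\in I_0$, such that on $\psi_a$ equality of all $g_i$ with $i\in I_0$ implies $D$. Put $f_a=(g_i)_{i\in I_0}$. By the other half of Step 2 and compactness, after shrinking $\psi_a\in p$ some finite conjunction $\delta_a$ of formulas from the type defining $E$ implies equality of $f_a$ on $\psi_a$. The sets $\psi_a$ cover $X$, so finitely many do. Take these, their $f_a$, and for $\delta$ the conjunction of the corresponding $\delta_a$. $\square$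

**The chain argument, and where it stops.** Let $T'$ be an expansion of $T_0$ that eliminates the classes $x/E_1$. Lemma 4.1 with $D$ given by $|x-x'|\le1$ yields $n$ and $K$ such that on each $\psi_k$
$$n|x-x'|\le1\Rightarrow f_k(x)=f_k(x')\Rightarrow|x-x'|\le1 .$$
If $K=1$, this is absurd: along $0,\frac1n,\frac2n,\dots,2$ each step has length $\frac1n$, so $f_1(0)=f_1(2)$, but $|0-2|>1$.

If $K\ge2$, consecutive points of the chain may lie in different pieces, and nothing follows. This is a real obstacle. In $(\mathbb R,+,<,0,1,\lfloor\cdot\rfloor)$ let $\psi_1,\psi_2$ be the sets where $\lfloor x\rfloor$ is even and odd, let $f_1,f_2$ be the restrictions of $\lfloor x\rfloor$, and let $n=2$. If $2|x-x'|\le1$, the floors differ by at most $1$; on one piece they have the same parity, so they are equal. Equal floors give $|x-x'|<1$. So two colours satisfy all requirements.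

There are two ways to go on. Keep ordered groups, where a single scale is harmless, and use *many nested scales* together with independence; this is Theorem A. Or change the metric space, so that no finite number of colours can break all chains; this is Theorem B.

## 5. Local character of $\perp^M$, and a Ramsey lemma on $\mathbb N^N$

The condition $(\mathrm{LC}_M)$ is a common consequence of symmetry and of rosiness.

**Lemma 5.1.** (i) If $\perp^M$ is symmetric for $T'$ (language $L'$), then $(\mathrm{LC}_M)$ holds with $\kappa=(|L'|+\aleph_0)^+$. (ii) If $T'$ is rosy, then $(\mathrm{LC}_M)$ holds.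

*Proof.* (i) The plan is to arrange independence in the order that is easy, $B\perp^M_Ca$, by closing off, and then to use symmetry. Let $\mu=|L'|+\aleph_0$ and $A=a$. Put $C_0=\emptyset$. Given $C_n\subseteq B$ with $|C_n|\le\mu$, we have $|\mathrm{acl}(AC_n)|\le\mu$. For each $d\in\mathrm{acl}(AC_n)$ and each finite tuple $\bar c$ from $\mathrm{acl}(AC_n)$ with $d\in\mathrm{acl}(B\bar c)$, choose a finite $B_{d,\bar c}\subseteq B$ with $d\in\mathrm{acl}(B_{d,\bar c}\,\bar c)$. Let $C_{n+1}$ be $C_n$ together with all these sets, and $C=\bigcup_nC_n$. Then $|C|\le\mu$.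

Let $C\subseteq C'\subseteq\mathrm{acl}(AC)$ and $d\in\mathrm{acl}(BC')\cap\mathrm{acl}(AC')$. Then $d\in\mathrm{acl}(AC)$, and $d\in\mathrm{acl}(B\bar c)$ for some finite tuple $\bar c$ from $C'$. Since $\mathrm{acl}(AC)=\bigcup_n\mathrm{acl}(AC_n)$, there is $n$ with $d,\bar c$ in $\mathrm{acl}(AC_n)$. Hence $d\in\mathrm{acl}(B_{d,\bar c}\,\bar c)\subseteq\mathrm{acl}(C_{n+1}\bar c)\subseteq\mathrm{acl}(C')$. So $B\perp^a_{C'}A$ for all such $C'$, that is, $B\perp^M_CA$. By symmetry $A\perp^M_CB$.

(ii) If $a\perp^{\text{þ}}_CB$, the definition with $\hat B=B$ gives $a'\equiv_{BC}a$ with $a'\perp^M_CB$. An automorphism over $BC$ taking $a'$ to $a$ shows $a\perp^M_CB$. So local character of $\perp^{\text{þ}}$ gives $(\mathrm{LC}_M)$. $\square$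

For $\zeta\in\mathbb N^N$ let $\zeta\restriction i$ denote its first $i$ coordinates.

**Lemma 5.2.** For $N\ge1$ and every finite colouring of $\mathbb N^N$ there is a nonempty monochromatic $S\subseteq\mathbb N^N$ such that for all $\eta\in S$ and $1\le j\le N$ the set
$$\{\zeta(j):\zeta\in S,\ \zeta\restriction(j-1)=\eta\restriction(j-1)\}$$
is infinite.

*Proof.* Induction on $N$. For $N=1$ take an infinite colour class. For $N+1$, apply the induction hypothesis to each slice $\{m\}\times\mathbb N^N$ to get $S_m\subseteq\mathbb N^N$ of colour $c_m$. Let $c$ be a colour with $c_m=c$ for infinitely many $m$, and let $S$ be the union of the sets $\{m\}\times S_m$ over these $m$. For $j=1$, the first coordinates occurring in $S$ are these infinitely many $m$. For $j\ge2$ and $\eta=(m,\eta')$, the condition on $\zeta$ forces $\zeta=(m,\zeta')$ with $\zeta'\in S_m$ and $\zeta'\restriction(j-2)=\eta'\restriction(j-2)$, and $\zeta(j)=\zeta'(j-1)$ takes infinitely many values by the choice of $S_m$. $\square$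

## 6. Nested scales in an ordered group: proof of Theorem A

Suppose the classes "$x$ up to infinitesimals of $r$" are coded by values $f_k(x,r)$. For one scale $r$ this only says that $x$ determines one more element. For $\lambda$ scales, each infinitesimal with respect to earlier ones, $x$ determines $\lambda$ elements $e_i$. Inside a class at one scale there are infinitely many classes at the next, so $e_i$ should not be algebraic over the earlier ones. An element $x$ carrying $\lambda$ successive new pieces of information over the set of scales contradicts local character.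

*Proof of Theorem A.* Let the group be $G=G_c$, interpreted over the finite tuple $c$. Being a nontrivial ordered abelian group is first order, so there is an $\emptyset$-formula $\rho$ with $\rho(c)$ such that the same formulas define a nontrivial ordered abelian group $G_{c'}$ whenever $\rho(c')$. Including $c'$ in the classes that represent its elements, we may take all $G_{c'}$ as subsets of one fixed sort of $T'^{\mathrm{eq}}$.

**Step 1: obtain the coding functions.** Let $X=\{(x,r,c'):\rho(c'),\ x,r\in G_{c'},\ r>0\}$ and
$$E\big((x,r,c'),(x',r',c'')\big):\iff r=r',\ c'=c'',\ n|x-x'|\le r\text{ for all }n\ge1 .$$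
This is a type-definable equivalence relation; for transitivity, $2n|x-x'|\le r$ and $2n|x'-x''|\le r$ give $2n|x-x''|\le2r$, so $n|x-x''|\le r$. Apply Lemma 4.1 with $D$: "$r=r'$, $c'=c''$, $|x-x'|\le r$". A finite conjunction $\delta$ from the type is implied by "$r=r'$, $c'=c''$, $n|x-x'|\le r$" for some single $n\geq 1$. Restricting to our $c$ and suppressing it, we get $n$, $K$ and $c$-definable $\psi_k,f_k$ ($k\le K$) such that the $\psi_k$ cover $G\times G_{>0}$, and for $(x,r),(x',r)\in\psi_k$
$$n|x-x'|\le r\ \Rightarrow\ f_k(x,r)=f_k(x',r)\ \Rightarrow\ |x-x'|\le r.\tag{2}$$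

**Step 2: find a single $k$ that branches infinitely at any finite number of scales.** For $k\le K$ and $N\ge1$ let $(\dagger)_{k,N}$ say: there are $r_1,\dots,r_N>0$ in $G$ and a nonempty $P\subseteq G$ with $(x,r_t)\in\psi_k$ for all $x\in P$, $t\le N$, and such that for all $x\in P$, $t\le N$ the set
$$\{f_k(x',r_t):x'\in P,\ f_k(x',r_s)=f_k(x,r_s)\text{ for all }s<t\}$$
is infinite. *Claim: some $k$ satisfies $(\dagger)_{k,N}$ for all $N$.* Dropping $r_N$ shows that $(\dagger)_{k,N}$ implies $(\dagger)_{k,N-1}$. There are finitely many $k$, so it suffices to find, for each $N$, *some* $k$ with $(\dagger)_{k,N}$: one $k$ then occurs for infinitely many $N$, hence works for all.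

Put $N'=KN$. By saturation choose $r_1,\dots,r_{N'}>0$ in $G$ with
$$mr_{j+1}<r_j\quad\text{for all }m\in\mathbb N,\ j<N' .$$
Finitely many of these conditions are met by any $r_{N'}>0$ and $r_j=(m+1)r_{j+1}$ with $m$ large. Note that $r_1>r_2>\dots$, so any sum $\sum_{j>i}m_jr_j$ with $m_j\in\mathbb N$ is at most $(\sum_{j>i} m_j)r_{i+1}<r_i$ (and is $0<r_i$ if $i=N'$). For $\eta\in\mathbb N^{N'}$ put $x_\eta=\sum_j2\eta(j)r_j$. Then:

* (a) If $\eta\restriction i=\eta'\restriction i$ with $i\ge1$, then $n|x_\eta-x_{\eta'}|\le\sum_{j>i}2n|\eta(j)-\eta'(j)|r_j<r_i$.
* (b) If $\eta,\eta'$ first differ at $l\le i$, then $|x_\eta-x_{\eta'}|\ge2r_l-\sum_{j>l}2|\eta(j)-\eta'(j)|r_j>r_l\ge r_i$.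

Colour $\eta$ by $(k_i)_{i\le N'}$, where $k_i$ is least with $(x_\eta,r_i)\in\psi_{k_i}$. There are finitely many colours. Let $S$ be as in Lemma 5.2, of colour $(k_i)_i$. Among the $KN$ levels, some $k$ occurs as $k_i$ at $N$ levels $i_1<\dots<i_N$. For $\eta,\eta'\in S$,
$$f_k(x_\eta,r_{i_t})=f_k(x_{\eta'},r_{i_t})\iff\eta\restriction i_t=\eta'\restriction i_t.\tag{3}$$
The direction from right to left is (a) with the first implication of (2). From left to right: if $\eta\restriction i_t\ne\eta'\restriction i_t$, then (b) gives $|x_\eta-x_{\eta'}|>r_{i_t}$, so the values differ by the second implication of (2).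

Given $\eta\in S$ and $t$, Lemma 5.2 with $j=i_t$ gives infinitely many $\zeta\in S$ with $\zeta\restriction(i_t-1)=\eta\restriction(i_t-1)$ and pairwise distinct $\zeta(i_t)$. For $s<t$ we have $i_s\le i_t-1$, so by (3) their values at $r_{i_s}$ agree with those of $\eta$, while their values at $r_{i_t}$ are pairwise distinct. So $r_{i_1},\dots,r_{i_N}$ and $P=\{x_\eta:\eta\in S\}$ witness $(\dagger)_{k,N}$.

**Step 3: pass to $\lambda$ scales with non-algebraic values.** Fix $k$ from the claim. We show that *for every small cardinal $\lambda$ there are $x\in G$ and $r_i\in G_{>0}$ $(i<\lambda)$ with $(x,r_i)\in\psi_k$ such that, with $e_i=f_k(x,r_i)$,*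
$$e_i\notin\mathrm{acl}\big(c\cup\{r_l:l<\lambda\}\cup\{e_l:l<i\}\big)\qquad(i<\lambda).\tag{4}$$
(A tuple is in acl if all its coordinates are.) This is expressed by a set of formulas in variables $x,(r_i)_{i<\lambda}$ over $c$: the formulas $\psi_k(x,r_i)$ and, for each $i$, each $\theta(z,\bar w)$, each $m$, and each finite tuple $\bar w$ from $c$, the $r_l$ $(l<\lambda)$ and the $f_k(x,r_l)$ $(l<i)$, the formula
$$\neg\big[\theta(f_k(x,r_i),\bar w)\wedge\exists^{\le m}z\,\theta(z,\bar w)\big].$$

Consider a finite part, mentioning $N$ indices. Interpret the corresponding variables, in increasing order of indices, by $r_1,\dots,r_N$ from $(\dagger)_{k,N}$. We build $x$ in $N$ corrections. Start with any $x^0\in P$. Given $x^{t-1}\in P$, the formulas concerning the $t$-th index exclude only finitely many values of $f_k(x,r_t)$, and the excluded set depends only on $c$, the $r$'s and the values $f_k(x^{t-1},r_s)$, $s<t$. By $(\dagger)_{k,N}$ there is $x^t\in P$ with $f_k(x^t,r_s)=f_k(x^{t-1},r_s)$ for $s<t$ and $f_k(x^t,r_t)$ not excluded. Later corrections do not change the values at $r_1,\dots,r_t$, so the formulas for the $t$-th index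 stay true. Hence $x=x^N$ satisfies the finite part. By saturation the whole set is satisfied.

**Step 4: contradict local character.** Assume $(\mathrm{LC}_M)$. The $\kappa$ needed for $a$ depends only on $\mathrm{tp}(a/\emptyset)$, and the types over $\emptyset$ form a small set. So some small regular infinite $\lambda$ works for all elements of the sort of $G$. Take $x,r_i,e_i$ $(i<\lambda)$ as in Step 3 and
$$B=c\cup\{r_i:i<\lambda\}\cup\{e_i:i<\lambda\}.$$
There is $C\subseteq B$ with $|C|<\lambda$ and $x\perp^M_CB$. Put $C'=C\cup c\cup\{r_i:i<\lambda\}$. Then $C\subseteq C'\subseteq B$, so $x\perp^a_{C'}B$, that is,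
$$\mathrm{acl}(xC')\cap\mathrm{acl}(BC')=\mathrm{acl}(C').$$
This is where M-independence is used: it allows us to add all scales to the base. By regularity there is $j<\lambda$ with $C\subseteq c\cup\{r_i:i<\lambda\}\cup\{e_i:i<j\}$. Now $e_j=f_k(x,r_j)\in\mathrm{dcl}(x,c,r_j)\subseteq\mathrm{acl}(xC')$, and $e_j\in B$. So
$$e_j\in\mathrm{acl}(C')\subseteq\mathrm{acl}\big(c\cup\{r_i:i<\lambda\}\cup\{e_i:i<j\}\big),$$
contradicting (4). So $(\mathrm{LC}_M)$ fails, and by Lemma 5.1 $\perp^M$ is not symmetric for $T'$ and $T'$ is not rosy. $\square$

*Proof of Corollary A.* $T_0$ is rosy by Lemma 3.1. If a theory $T$ interprets a nontrivial ordered abelian group and is a reduct of $T'$, then $T'$ interprets it by the same formulas, since the monster of $T'$ restricts to a model of $T$, in which suitable parameters exist. So if $T'$ has EHI, Theorem A shows that $\perp^M$ is not symmetric for $T'$ and that $T'$ is not rosy. $\square$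

This gives a negative answer for every rosy theory interpreting such a group, for instance every o-minimal expansion of an ordered group, such as RCF; o-minimal theories are rosy by Onshuus, *Properties and consequences of thorn-independence*, J. Symb. Logic 71 (2006).

## 7. Metric spaces whose chains survive every finite colouring

We turn to Theorem B. On the real line two colours broke all chains of small steps. In the next space they cannot.

**Lemma 7.1.** For all integers $t\ge2$ and $K\ge1$ there is a finite metric space $F$ with distances in $\{0,\frac1t,\frac2t,\dots,1\}$ such that every $K$-colouring of $F$ has a monochromatic chain, with steps of length $\frac1t$, joining two points at distance $1$.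

*Proof.* By Ramsey's theorem choose $n$ such that every $K$-colouring of the $t$-subsets of $[n]$ is constant on the $t$-subsets of some $2t$-element set. Let $F$ be the set of $t$-subsets of $[n]$ with distance $|S\setminus S'|/t$. This is a metric, since $|S\setminus S'|$ is half the size of the symmetric difference. Given a $K$-colouring, let $W$ be a $2t$-element set all of whose $t$-subsets have the same colour. Let $S_0,\dots,S_t\subseteq W$ lead from one half of $W$ to the other half, exchanging one element at each step. Consecutive sets have distance $\frac1t$, and $S_0\cap S_t=\emptyset$, so $S_0,S_t$ have distance $1$. $\square$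

We need a rosy theory whose models contain all these spaces.

**The theory $T_U$.** Let $M$ be the countable rational Urysohn space of diameter $\le1$: a nonempty countable metric space with distances in $\mathbb Q\cap[0,1]$ such that for every finite $A\subseteq M$ and $h:A\to\mathbb Q\cap(0,1]$ with $|h(a)-h(b)|\le d(a,b)\le h(a)+h(b)$ for $a\neq b$ there is $z\in M$ with $d(z,a)=h(a)$ on $A$.

It exists: start with one point and handle all pairs $(A,h)$ with $A\neq\emptyset$ in $\omega$ steps, adding each time a new point $z$ with
$$d(z,u)=\min\Big(1,\min_{a\in A}(h(a)+d(a,u))\Big).$$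
For $u=a\in A$ this is $h(a)$, since $h(b)+d(b,a)\ge h(a)$. The values are positive because $h>0$. The inequality $d(z,u)\le d(z,u')+d(u',u)$ is clear from the formula. For $d(u,u')\le d(z,u)+d(z,u')$: it is clear if a term on the right is $1$, and otherwise the right side is $h(a)+d(a,u)+h(b)+d(b,u')\ge d(a,b)+d(a,u)+d(b,u')\ge d(u,u')$ for some $a,b\in A$.

Adding points one at a time, we see that every finite metric space with distances in $\mathbb Q\cap[0,1]$ embeds in $M$. Let $L=\{D_q:q\in\mathbb Q\cap[0,1]\}$ with $D_q(x,y)\Leftrightarrow d(x,y)\le q$, and $T_U=\mathrm{Th}(M)$.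

**Proposition 7.2.** No complete theory $T'$ with reduct $T_U$ has EHI.

*Proof.* Suppose $T'$ has EHI. The relation $E=\bigcap_{q>0}D_q$ is a type-definable equivalence relation, by the triangle inequality. Apply Lemma 4.1 with $X$ the home sort and $D=D_{1/2}$. We get $K$, sets $\psi_k$ covering the home sort, functions $f_k$, and $\delta$, which we may take to be $D_q$ for one $q>0$ (the least one occurring). Choose $t\ge2$ with $\frac1t\le q$, and let $F$ be as in Lemma 7.1 for $t,K$. Since $F$ embeds in $M$, the sentence saying that there are points $x_S$ $(S\in F)$ with $D_{1/t}(x_S,x_{S'})$ whenever $S,S'$ have distance $\frac1t$, and $\neg D_{1/2}(x_S,x_{S'})$ whenever they have distance $1$, belongs to $T_U$. So there are such points in the home sort of the monster of $T'$. Colour $S$ by the least $k$ with $x_S\in\psi_k$. Take a monochromatic chain $S_0,\dots,S_t$ of colour $k$ as in Lemma 7.1. Then $D_q(x_{S_i},x_{S_{i+1}})$ gives $f_k(x_{S_i})=f_k(x_{S_{i+1}})$ for all $i<t$. So $f_k(x_{S_0})=f_k(x_{S_t})$, whence $D_{1/2}(x_{S_0},x_{S_t})$, a contradiction. $\square$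

It remains to show that $T_U$ is rosy with $\perp^M$ symmetric. For this we must understand the imaginaries of $T_U$.

## 8. Finite approximations of the Urysohn space and their free amalgams

The language $L$ is infinite, but each formula uses finitely many $D_q$. For $m\ge1$ let $R_m=\frac1{m!}\mathbb Z\cap[0,1]$, $L_m=\{D_q:q\in R_m\}$, $M_m=M\restriction L_m$, and
$$d_m(x,y)=\min\{q\in R_m:D_q(x,y)\}.$$
So $d_m$ is $d$ rounded up to a multiple of $\frac1{m!}$; in particular $d\le d_m<d+\frac1{m!}$. Rounding up is subadditive, so $d_m$ is a metric. As $R_m\subseteq R_{m+1}$, $L=\bigcup_mL_m$ is an increasing union. The quantifier-free $L_m$-type of a tuple is given by its $d_m$-distances.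

**Lemma 8.1.** $M_m$ has the extension property for $R_m$: if $A\subseteq M$ is finite and $g:A\to R_m\setminus\{0\}$ satisfies $|g(a)-g(b)|\le d_m(a,b)\le g(a)+g(b)$ for $a\ne b$, then there is $z$ with $d_m(z,a)=g(a)$ on $A$. Hence $M_m$ is ultrahomogeneous and universal for finite $R_m$-metric spaces; in $M$, and so in every model of $T_U$, each $L_m$-formula is equivalent to a quantifier-free $L_m$-formula; and $T_U$ has quantifier elimination.

*Proof.* Let $A\ne\emptyset$. The task is to un-round $g$, that is, to find a function $h$ admissible for $d$ that rounds up to $g$. Put $h(a)=\min_{b\in A}(g(b)+d(a,b))$. Then $h$ is $1$-Lipschitz for $d$ and $0<h\le g\le 1$. For $b\ne a$,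
$$g(b)+d(a,b)>g(b)+d_m(a,b)-\tfrac1{m!}\ge g(a)-\tfrac1{m!},$$
so $g(a)-\frac1{m!}<h(a)\le g(a)$. If $a',b'$ are minimizers for $a,b$, then
$$h(a)+h(b)=g(a')+d(a,a')+g(b')+d(b,b')\ge d(a',b')+d(a,a')+d(b,b')\ge d(a,b),$$
using $g(a')+g(b')\ge d_m(a',b')\ge d(a',b')$ (trivial if $a'=b'$). So there is $z\in M$ with $d(z,a)=h(a)$ on $A$, and rounding up gives $d_m(z,a)=g(a)$.

Universality follows by adding points one at a time. For ultrahomogeneity, a finite partial $d_m$-isometry can be extended to one more point on either side by the extension property, and $M_m$ is countable, so back-and-forth extends it to an automorphism. Consequently the set defined in $M_m$ by an $L_m$-formula is a union of orbits, each orbit is defined by a complete quantifier-free type, and there are finitely many of these for each number of variables because $L_m$ is finite. So the formula is equivalent in $M$ to a quantifier-free $L_m$-formula, and this equivalence is part of $T_U$. Every $L$-formula is an $L_m$-formula for some $m$, so $T_U$ has quantifier elimination. $\square$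

Fix $m$, let $N=m!$, and use the rescaled metric $\partial=N d_m$ with values in $\{0,\dots,N\}$. Call metrics with such values *$N$-metrics*.

**Free amalgamation.** Let $P,Q$ be finite $N$-metric spaces agreeing on $Y=P\cap Q$. For $u\in P\setminus Y$ and $w\in Q\setminus Y$ set
$$\partial(u,w)=\min\Big(N,\min_{y\in Y}(\partial(u,y)+\partial(y,w))\Big)\qquad(\min\emptyset=\infty).$$
This gives an $N$-metric on $P\cup Q$. Values are at least $1$. By symmetry between $P$ and $Q$ the inequalities to check, for $u,u'\in P$ and $w\in Q\setminus Y$, are the following. First, $\partial(u,w)\le\partial(u,u')+\partial(u',w)$ follows from $\partial(u,y)\le\partial(u,u')+\partial(u',y)$; if $u'\in Y$ it holds by definition, and if $u\in Y$ and $u'\notin Y$ it follows from $\partial(u,w)\le\partial(u,y)+\partial(y,w)$ and $\partial(u,y)\le\partial(u,u')+\partial(u',y)$. Second, $\partial(u,u')\le\partial(u,w)+\partial(w,u')$ is clear if a term on the right is $N$. Otherwise (for an element of $Y$ take it as its own $y$) the right side is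
$$\partial(u,y)+\partial(y,w)+\partial(w,y')+\partial(y',u')\ge\partial(u,y)+\partial(y,y')+\partial(y',u')\ge\partial(u,u').$$

**Definition.** Finite $V,W\subseteq M_m$ are *free over* a finite $C$ if $\partial(v,w)=\min\big(N,\min_{c\in C}(\partial(v,c)+\partial(c,w))\big)$ for all $v\in V$, $w\in W$.

The equation is automatic if $v\in C$ or $w\in C$, and the notion is symmetric in $V,W$. For tuples, $V\equiv_CV'$ means that some automorphism of $M_m$ fixing $C$ pointwise takes $V$ to $V'$; by ultrahomogeneity this only depends on $\partial$-distances. We use two facts.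

* (F1) *Existence.* Given a finite tuple $V$ and finite $C\subseteq W$, there is $V'\equiv_CV$ free from $W$ over $C$: form the free amalgam over $C$ of $W$ and a copy of $C\cup V$ that is disjoint from $W$ outside $C$, and realize it over $W$ by the extension property. The points of $V'$ outside $C$ are then outside $W$.
* (F2) *Uniqueness.* If $V\equiv_CV'$ and both are free from $W$ over $C$, then $V\equiv_{CW}V'$, because the distances to $W$ are computed from those to $C$.

## 9. Smallest supports

An equivalence class in $M_m$ is defined over a finite set. We want a *smallest* such set. This amounts to a statement about automorphism groups. For finite $A$ let $G_A$ be the pointwise stabilizer of $A$ in $G=\mathrm{Aut}(M_m)$.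

**Lemma 9.1.** Let $A,B\subseteq M_m$ be finite, $C=A\cap B$ and $H=\langle G_A,G_B\rangle$. Then $H=G_C$.

*Proof.* Clearly $H\subseteq G_C$. If $A=C$ or $B=C$, then $G_A$ or $G_B$ is already $G_C$. So let $A,B\ne C$. We view $A$ and $B$ as tuples. The main point is to move $A$, using $H$ only, to a copy that is free from $A$ over $C$; we do this by a zigzag.

**Step 1: build the zigzag.** Put $Y_0=A$, $Y_1=B$. Given $Y_0,\dots,Y_i$ with $i\ge1$, use (F1) to choose $Y_{i+1}\equiv_{Y_i}Y_{i-1}$ free from $Y_0\cup\dots\cup Y_i$ over $Y_i$. Then:

* $Y_{i+1}\cap Y_i=Y_{i-1}\cap Y_i=C$ by induction, since the copying fixes $Y_i$ pointwise. In particular every $Y_i$ contains $C$, and entries in $C$ are never changed. Put $\bar Y_i=Y_i\setminus C$.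
* There is $g_i\in G_{Y_i}$ with $g_iY_{i-1}=Y_{i+1}$.

**Step 2: the zigzag becomes free from $A$.** We claim that for $a\in A$, $i\ge1$, $w\in\bar Y_i$
$$\partial(a,w)\ge\min\Big(N,\ i,\ \min_{c\in C}(\partial(a,c)+\partial(c,w))\Big).\tag{5}$$
For $i=1$: $w\in B\setminus C$ is not in $A$, so $\partial(a,w)\ge1$. Suppose (5) holds for $i$ and let $w\in\bar Y_{i+1}$. By freeness over $Y_i$, $\partial(a,w)$ is $N$ or $\partial(a,y)+\partial(y,w)$ for some $y\in Y_i$. In the first case, or if $y\in C$, we are done. If $y\in\bar Y_i$, then $y\ne w$ because $Y_i\cap Y_{i+1}=C$, so $\partial(y,w)\ge1$. Adding $\partial(y,w)$ to the bound (5) for $\partial(a,y)$ and using $\partial(c,y)+\partial(y,w)\ge\partial(c,w)$, we get (5) for $i+1$.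

For $i\ge N$ the bound (5), together with the upper bounds $N$ and the triangle inequality, says that $Y_i$ is free from $A$ over $C$.

**Step 3: the zigzag stays in the $H$-orbit.** We show by induction that $G_{Y_i}\subseteq H$ and $Y_i=h_iY_*$ with $h_i\in H$, where $*\in\{0,1\}$ is the parity of $i$. This holds for $i=0,1$ with $h_i=1$. For $i\ge1$ we have $g_i\in G_{Y_i}\subseteq H$. Let $h_{i+1}=g_ih_{i-1}\in H$. Then $Y_{i+1}=g_iY_{i-1}=h_{i+1}Y_*$, where $*$ is the parity of $i+1$, and $G_{Y_{i+1}}=h_{i+1}G_{Y_*}h_{i+1}^{-1}\subseteq H$.

Taking $i\ge N$ even, we get $h\in H$ such that $hA$ is free from $A$ over $C$.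

**Step 4: reach every element of $G_C$.** Let $g\in G_C$ and $A^*=gA$. By (F1) choose $A''\equiv_CA$ free from $A\cup A^*$ over $C$. Since $h\in G_C$, also $hA\equiv_CA\equiv_CA''$, and both $hA$ and $A''$ are free from $A$ over $C$. By (F2) there is $u\in G_A\subseteq H$ with $A''=uhA$. Hence $G_{A''}=(uh)G_A(uh)^{-1}\subseteq H$. Next, $A\equiv_CA^*$, and both are free from $A''$ over $C$. By (F2) there is $v\in G_{A''}\subseteq H$ with $vA=A^*=gA$ as tuples. Then $v^{-1}g\in G_A\subseteq H$, so $g\in H$. $\square$

So for every set $Z$ definable in $M_m$ with parameters, the finite sets $A$ with $G_A\subseteq\mathrm{Stab}(Z)$ are closed under intersection. There is a smallest one, denoted $\mathrm{supp}(Z)$, and $\mathrm{supp}(gZ)=g\,\mathrm{supp}(Z)$ for $g\in G$.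

From now on $\mathbb U$ is the monster of $T_U$.

**Lemma 9.2.** For each $e\in\mathbb U^{\mathrm{eq}}$ there is a finite $S_e\subseteq\mathbb U$ with $S_e\subseteq\mathrm{acl}(e)$ and $e\in\mathrm{dcl}(S_e)$.

*Proof.* Let $e=b/\varepsilon$, where $\varepsilon$ is an $L_m$-formula defining an equivalence relation on $n$-tuples.

**Step 1: read off the support in $M_m$.** For $y\in M_m^n$ let $Z_y$ be its $\varepsilon$-class. Since $Z_y$ is fixed by the stabilizer of $y$, $\mathrm{supp}(Z_y)\subseteq\{y_1,\dots,y_n\}$. Let $q$ be the quantifier-free $L_m$-type of $b$, which is given by one formula and is realized in $M_m$ because $\mathbb U\equiv M$. Tuples in $M_m$ realizing $q$ are conjugate under $G$, so $J=\{j:y_j\in\mathrm{supp}(Z_y)\}$ is the same for all of them. In $M_m$ the following hold.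

* (i) If $q(y),q(y'),\varepsilon(y,y')$, then $\{y_j\}_{j\in J}=\{y'_j\}_{j\in J}$, as both are the support of $Z_y=Z_{y'}$.
* (ii) If $q(y),q(y')$ and $y_j=y_j'$ for $j\in J$, then $\varepsilon(y,y')$. Take $g\in G$ with $gy=y'$; it fixes $\mathrm{supp}(Z_y)$ pointwise, so $y'=gy\in gZ_y=Z_y$.

**Step 2: transfer to $\mathbb U$.** Both statements are first order, so they hold in $\mathbb U$. Put $S_e=\{b_j:j\in J\}$. If $\sigma$ fixes $e$, then $\varepsilon(b,\sigma(b))$, and by (i) $\sigma$ permutes $S_e$; so $S_e\subseteq\mathrm{acl}(e)$. If $\sigma$ fixes $S_e$ pointwise, then (ii) gives $\varepsilon(b,\sigma(b))$, so $\sigma$ fixes $e$. $\square$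

## 10. $T_U$ is rosy with $\perp^M$ symmetric

**Lemma 10.1.** Let $A\subseteq\mathbb U$ be small. If $\bar a$ is a small tuple of elements of $\mathbb U\setminus A$ and $F\subseteq\mathbb U\setminus A$ is small, then $\mathrm{tp}(\bar a/A)$ has a realization disjoint from $F$. Moreover $\mathrm{acl}(A)\cap\mathbb U=A$.

*Proof.* For the first statement, compactness lets us take $\bar a$, $A$, $F$ finite and consider a single $L_m$-formula over $A$. By Lemma 8.1 it suffices to realize, off $F$, the quantifier-free $L_m$-type of $\bar a$ over $A$. Form the free amalgam over $A$ of $(AF,d_m)$ and a copy of $(A\bar a,d_m)$ disjoint from $F$ (repeated entries of $\bar a$ stay repeated). The extension property for $R_m$ is first order, so it holds in $\mathbb U$, and the amalgam can be realized over $AF$.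

For the second, let $a\in\mathbb U\setminus A$. Applying the first statement repeatedly, with $F$ the set of realizations found so far, we get infinitely many realizations of $\mathrm{tp}(a/A)$. So $a\notin\mathrm{acl}(A)$. $\square$

**Proposition 10.2.** $\perp^M$ is symmetric for $T_U$, and $T_U$ is rosy.

*Proof.* **Step 1: translate into sets.** For $A\subseteq\mathbb U^{\mathrm{eq}}$ put $s(A)=\mathrm{acl}(A)\cap\mathbb U$. By Lemma 9.2, $\bigcup_{e\in A}S_e\subseteq\mathrm{acl}(A)$ and $A\subseteq\mathrm{dcl}(\bigcup_{e\in A}S_e)$. So $\mathrm{acl}(A)=\mathrm{acl}(\bigcup_{e\in A}S_e)$, and Lemma 10.1 gives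
$$s(A)=\bigcup_{e\in A}S_e,\qquad s(AB)=s(A)\cup s(B),\qquad\mathrm{acl}(A)=\mathrm{acl}(s(A)),\qquad A\subseteq\mathrm{dcl}(s(A)).$$
In particular acl-closed sets are determined by their real parts. Comparing real parts, $A\perp^a_CB$ says $(s(A)\cup s(C))\cap(s(B)\cup s(C))=s(C)$, that is,
$$A\perp^a_CB\iff s(A)\cap s(B)\subseteq s(C).$$

**Step 2: symmetry.** The right side is preserved when $C$ is enlarged. Hence $\perp^M=\perp^a$, which is symmetric.

**Step 3: $\perp^a$ implies $\perp^{\text{þ}}$.** Let $A\perp^a_CB$ and $\hat B\supseteq B$. By Lemma 10.1, applied over $s(BC)$ to a tuple enumerating $s(A)\setminus s(BC)$ and to $F=s(\hat B)\setminus s(BC)$, there is an automorphism $\sigma$ fixing $s(BC)$ pointwise and moving $s(A)\setminus s(BC)$ off $s(\hat B)$; the new points stay outside $s(BC)$ because $\sigma$ fixes $s(BC)$. As $BC\subseteq\mathrm{dcl}(s(BC))$, $\sigma$ fixes $BC$ pointwise. Put $A'=\sigma(A)\equiv_{BC}A$, so $s(A')=\sigma(s(A))$. A point $\sigma(v)$ of $s(A')\cap s(\hat B)$ must come from $v\in s(BC)$, so it equals $v$. By invariance $A'\perp^a_CB$. Hence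
$$s(A')\cap s(\hat B)\subseteq s(A')\cap(s(B)\cup s(C))\subseteq s(C).$$
So $A'\perp^a_C\hat B$, which is $A'\perp^M_C\hat B$ by Step 2.

**Step 4: local character.** Let $a$ be a finite tuple and $B$ a set. Then $s(a)$ is finite, and each point of $s(a)\cap s(B)$ lies in $S_b$ for some $b\in B$. Choosing one such $b$ for each point gives a finite $C\subseteq B$ with $s(a)\cap s(B)\subseteq s(C)$. So $a\perp^a_CB$, and $a\perp^{\text{þ}}_CB$ by Step 3. $\square$

*Proof of Theorem B.* Combine Propositions 7.2 and 10.2. $\square$

This is a second negative answer to the question, independent of Theorem A.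

## 11. The colouring criterion for one relation

In both cases of Lemma 4.1 that we tried by hand, the real line and the Urysohn space, everything depended on whether finitely many colours can break chains. Proposition C says that this is exactly the issue for a single $E$.

For fixed $D,\delta,K$ and fixed size $|F|$, the condition in (b) is first order: it says that for all points forming $F$, one of the finitely many colourings has the stated property. So it does not depend on the model $M$ of the complete theory $T$.

*Proof of Proposition C.* **(a)⇒(b): use the pieces as colours.** Let $D\in\Delta_E$. Apply Lemma 4.1 in $T'$, with the type of $L$-formulas defining $E$, to get $\psi_k,f_k$ ($k\le K$) and $\delta_0$, an $L$-formula containing $E$. Put $\delta(x,y)=\delta_0(x,y)\wedge\delta_0(y,x)$. It is symmetric; it contains $E$, so it is reflexive and in $\Delta_E$. In the monster of $T'$, colour each $a\in F$ by the least $k$ with $a\in\psi_k$. Along a monochromatic $\delta$-chain $f_k$ is constant, so the endpoints are $D$-related. Thus (b) holds in the monster of $T'$, which restricts to a model of $T$, and hence in all models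 of $T$.

**(b)⇒(a): name the colours and the chain classes.** Fix $M\models T$. For each $D\in\Delta_E$ take $\delta_D,K_D$ from (b). If a colouring of a finite $F$ is good, so is its restriction to any subset of $F$. By compactness there is a colouring $c_D:M^n\to\{1,\dots,K_D\}$ whose restriction to every finite $F$ is good. Since chains are finite, any two points of $M^n$ joined by a monochromatic $\delta_D$-chain in $M^n$ are $D$-related. Add predicates for the colour classes and for
$$F_D(a,a'):\ \text{“}a,a'\text{ are joined by a monochromatic }\delta_D\text{-chain”},$$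
for every $D$, and let $T'$ be the theory of this expansion; $T$ is a reduct of it. In $M$, $F_D$ is an equivalence relation contained in $D$ and in "same colour", and it contains $\delta_D\,\cap$ "same colour". These facts are first order, so they hold in the monster of $T'$.

We claim that there $a/E$ is interdefinable with $(a/F_D)_{D\in\Delta_E}$. If $\sigma$ fixes $a/E$, then $E(a,\sigma(a))$, so $\delta_D(a,\sigma(a))$. As $\sigma$ preserves the colour predicates, $a$ and $\sigma(a)$ have the same colours. Hence $F_D(a,\sigma(a))$ for all $D$. Conversely, if $\sigma$ fixes all $a/F_D$, then $D(a,\sigma(a))$ for all $D\in\Delta_E$. The type defining $E$ consists of members of $\Delta_E$, so $E(a,\sigma(a))$. $\square$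

**Remark 11.1.** Proposition 7.2 is the failure of (b) for $T_U$, $E=\bigcap_{q>0}D_q$ and $D=D_{1/2}$. By compactness every $\delta\in\Delta_E$ contains some $D_q$ with $q>0$, and then Lemma 7.1 with $\frac1t\le q$ defeats every $K$.

**Remark 11.2.** For $T_0$ and the relation $E$ on pairs, "$r=r'>0$ and $n|x-x'|\le r$ for all $n\ge1$" (extended by equality), condition (b) *holds* with two colours. By compactness each $D\in\Delta_E$ contains $\{r=r'>0,\ m|x-x'|\le r\}$ for some $m\ge1$. In the model $\mathbb R$ colour $(x,r)$ with $r>0$ by the parity of $\lfloor mx/r\rfloor$ (and all other pairs arbitrarily), and let $\delta$ be "$r=r'>0$ and $m|x-x'|<r$", and equality off $r>0$. It contains $E$, since $2m|x-x'|\le r$ implies $m|x-x'|<r$. If two points of equal colour are $\delta$-related, their floors differ by at most $1$ and have the same parity, so they are equal. So all floors along a monochromatic $\delta$-chain are equal, and its endpoints satisfy $m|x-x'|<r$, hence $D$. By Proposition C these hyperimaginaries, the ones used for Theorem A, can be eliminated in an expansion of $T_0$. What Theorem A excludes for $T_0$ is the combination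 of EHI with symmetry of $\perp^M$, or with rosiness; for $T_U$, Theorem B excludes EHI alone.

**Remark 11.3.** Both $T_0$ and $T_U$ satisfy the symmetry requirement themselves, by Lemma 3.1 and Proposition 10.2 (take $T'=T$). So symmetry of $\perp^M$ alone is attainable for both, and the EHI requirement cannot be omitted from the negative results.
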